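# Holomorphic structures with zeros on manifolds with trivial canonical bundle

## 1. Local homogeneity fails from dimension three on

**Theorem A.** For every $n\ge 3$ there is a compact connected complex $n$-manifold $X$ with $K_X$ trivial and a holomorphic $1$-form on $X$ (a structure of affine type, of order $1$) that is not locally homogeneous.

**Theorem B.** (i) For every $n\ge 3$ there is a compact connected complex $n$-manifold with trivial canonical bundle carrying a holomorphic geometric structure of affine type which is rigid and not locally homogeneous. (ii) For $n=6$ the manifold can be chosen simply connected.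

**Theorem C.** For a connected complex manifold $X$ (compact or not) the following are equivalent.

- (H) Every holomorphic geometric structure of affine type on $X$ is locally homogeneous.
- (T) Every holomorphic section of any $TX^{\otimes p}\otimes T^*X^{\otimes q}$ which vanishes at one point vanishes identically.

**Corollary D.** Consider the assertion that on every compact connected complex $X$ of dimension $n$ with trivial $K_X$, every holomorphic geometric structure of affine type is locally homogeneous. It holds for $n\le 2$; with Theorem A, it holds in dimension $n$ if and only if $n\le2$. Moreover (H) holds for every compact Kähler $X$ with trivial $K_X$ (a case due to Dumitrescu).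

The question comes from Indranil Biswas and Sorin Dumitrescu, "Holomorphic Riemannian metric and fundamental group", arXiv:1804.03014 (2018). The conjecture stated there is that any holomorphic geometric structure of affine type on a compact complex manifold with trivial canonical bundle is locally homogeneous; and, as a consequence, that if the structure is rigid then the fundamental group is infinite. In plain words: if $X$ has a nowhere vanishing holomorphic volume form, must every reasonable holomorphic structure on $X$ look the same at all points? Theorem A says no. Theorem B says that rigidity does not help, and part (ii) refutes the consequence as well. Theorem C says exactly what decides the matter on a given $X$: whether some nonzero holomorphic tensor has a zero.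

## 2. Frames, affine type, Killing fields, rigidity

Let $X$ be a connected complex manifold of dimension $n\ge1$.

**Definition (frames).** A $k$-frame at $x\in X$ is a $k$-jet $j^k_0\varkappa$ of a germ of biholomorphism $\varkappa:(\mathbb C^n,0)\to(X,x)$. The $k$-frames form a principal bundle $R^k(X)\to X$. Its group $D^k$ consists of the $k$-jets of local biholomorphisms $\gamma$ of $\mathbb C^n$ fixing $0$, and acts on the right by $j^k_0\varkappa\cdot\gamma=j^k_0(\varkappa\circ\gamma)$. It is a linear algebraic group.

For $k=1$ this is the usual frame bundle, with $D^1=GL_n(\mathbb C)$. For $n=1$, $k=2$, an element of $D^2$ is $az+bz^2$ with $a\ne0$, and the product is composition modulo $z^3$. In general $D^k\to D^1=GL_n(\mathbb C)$ is onto, and its kernel (jets of the form $z+O(z^2)$) is unipotent.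

**Definition (structures).** A holomorphic geometric structure of order $k$ is a holomorphic map $\phi:R^k(X)\to Z$ with $\phi(r\gamma)=\gamma^{-1}\phi(r)$, where $Z$ is a complex algebraic manifold with an algebraic action of $D^k$. It is of affine type if $Z$ is an affine variety.

A holomorphic tensor field $\tau$ is a structure of order $1$ with values in a vector space: $\phi(j^1_0\varkappa)=(\varkappa^*\tau)(0)$. Since $(\varkappa\gamma)^*\tau=\gamma^*\varkappa^*\tau$, it is equivariant when $\gamma$ acts on tensors by $(\gamma^{-1})^*$. A holomorphic affine connection is a structure of order $2$, the value on $j_0^2\varkappa$ being the Christoffel symbols at $0$ of the pulled back connection. A holomorphic map $X\to\mathbb P^1$ is a structure with $Z=\mathbb P^1$ and trivial action; it is not of affine type. Several structures $\phi_1,\dots,\phi_q$ may be put together into one with values in the product.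

**Definition (Killing fields, local homogeneity).** A local biholomorphism $h$ of $X$ lifts to frames by $j^k_0\varkappa\mapsto j^k_0(h\circ\varkappa)$; it preserves $\phi$ if this lift intertwines $\phi$. For a tensor this means $h^*\tau=\tau$. A Killing field is a local holomorphic vector field whose local flow preserves $\phi$. The structure is locally homogeneous if for all $x\in X$ and $v\in T_xX$ there is a Killing field near $x$ with value $v$ at $x$.

**Definition (rigidity).** The structure $\phi$ is rigid if there is an integer $l$ such that every local biholomorphism preserving $\phi$, defined on a connected open set, is determined by its $l$-jet at any single point of its domain.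

Three examples will be useful. A holomorphic affine connection is rigid with $l=1$: if $g$ preserves it and has the $1$-jet of the identity at $x$, then $g\circ\exp_x=\exp_x\circ\, dg_x=\exp_x$, so $g=\mathrm{id}$ near $x$ (and equality then propagates by the identity theorem). The form $dz_1$ on $\mathbb C^n$, $n\ge2$, is not rigid: for every $l$ the map $(z_1,z_2,z_3,\dots)\mapsto(z_1,z_2+z_1^{l+1},z_3,\dots)$ preserves it and has the $l$-jet of the identity at $0$. Third, take the form $z^m\,dz$ on $\mathbb C$, which vanishes at $0$ when $m\ge1$. A map $g$ on a connected open set preserves it exactly when $g^{m+1}=z^{m+1}+c$ for a constant $c$; a germ at $0$ fixing $0$ is then $g=\zeta z$ with $\zeta^{m+1}=1$. So zeros and control by jets can coexist; Section 6 is built on this.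

## 3. Tori by hand, and the zero test

Take first $X=\mathbb C^n/\Pi$ a complex torus and $\phi:R^k(X)\to Z$ of affine type. The translations give a global section $\varepsilon(x)=j^k_0(y\mapsto x+y)$ of $R^k(X)$, so $\phi$ is determined by $\phi\circ\varepsilon:X\to Z$. This is a holomorphic map from a compact connected manifold to an affine variety, hence constant. So $\phi$ is invariant under all translations, the constant vector fields are Killing, and $\phi$ is locally homogeneous. In dimension $1$ a compact connected curve with trivial canonical bundle is an elliptic curve, so $n=1$ is settled. Affine type is needed even here: a nonconstant holomorphic map from an elliptic curve to $\mathbb P^1$ is a structure whose Killing fields $\xi$ satisfy $d\phi(\xi)=0$, so they vanish.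

There is a simple obstruction to local homogeneity.

**Lemma 1.** Let $\phi$ be locally homogeneous on a connected $X$, and let $\tau$ be a holomorphic tensor field preserved by the local flows of all Killing fields of $\phi$. If $\tau(x)=0$ for some $x$, then $\tau\equiv0$.

*Proof.* Choose Killing fields $\xi_1,\dots,\xi_n$ near $x$ whose values at $x$ form a basis of $T_xX$. The map
$$(t_1,\dots,t_n)\mapsto \exp(t_1\xi_1)\circ\dots\circ\exp(t_n\xi_n)(x)$$
has differential $(t_i)\mapsto\sum t_i\xi_i(x)$ at $0$, so it is a local biholomorphism there. A flow preserving $\tau$ preserves its zero set, so all points in the image are zeros of $\tau$. Hence $\tau$ vanishes on a nonempty open set, and so everywhere. $\square$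

A sensible first attempt at proving the conjecture is to show that on $X$ no nonzero tensor can vanish anywhere. If $X$ is compact Kähler with trivial $K_X$ this works: by Yau there is a Ricci-flat Kähler metric, by Bochner's theorem every holomorphic tensor is parallel for it, and a parallel tensor that vanishes at a point vanishes identically. The argument uses the Kähler metric at its first line, and nothing in the hypothesis provides one. So we look for a manifold, necessarily non-Kähler, with trivial $K_X$ and a nonzero holomorphic tensor with a zero.

## 4. Quaternionic lattices over a genus three curve: Theorem A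

The cheapest tensor with zeros is a holomorphic $1$-form $\omega$ on a curve $C$ of genus $\ge2$, pulled back by a submersion $X\to C$. A product $C\times Y$ will not do: restricting $K_{C\times Y}$ to $C\times\{y\}$ gives $K_C$, which is not trivial. The fibres must twist so as to cancel $K_C$.

Let us try fibres $V_p/\Lambda$, where $V\to C$ is a holomorphic vector bundle and $\Lambda$ is a group of holomorphic sections forming a lattice in each $V_p$. If $w_i$ are fibre coordinates and $\kappa$ is a $1$-form on $C$, then $\kappa\wedge\bigwedge dw_i$ is a global volume form when $\kappa$ corresponds to a frame of $\det V\cong K_C$. With $V$ of rank one, $V=K_C$ has positive degree, every section of it has a zero, and a nonzero section with a zero acts on $\mathrm{Tot}(V)$ with fixed points. So rank one fails, precisely because elements of $\Lambda$ must be nowhere zero. In rank two a nowhere zero section can exist on a bundle of positive degree: take two sections $s_0,s_1$ of a line bundle $L$ without common zeros. We need four such sections, independent over $\mathbb R$ at every point. Quaternions provide them.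

**Step 1. The linear algebra.** This step produces the lattice. Let
$$\mathbb H=\Big\{\begin{pmatrix}a&b\\-\bar b&\bar a\end{pmatrix}:a,b\in\mathbb C\Big\}\subset M_2(\mathbb C),\qquad \Lambda_0=\{a,b\in\mathbb Z[i]\}\cong\mathbb Z^4 .$$
For $0\ne q\in\mathbb H$ we have $\det q=|a|^2+|b|^2\neq0$. Hence for a column $s\ne0$ in $\mathbb C^2$, $qs=0$ forces $q=0$. Both sides having real dimension $4$,
$$\text{for every nonzero } s\in\mathbb C^2\text{ the map }\mathbb H\to\mathbb C^2,\ q\mapsto qs,\text{ is an }\mathbb R\text{-linear isomorphism.}\tag{1}$$

**Step 2. The curve.** This step finds $L$ with $L^2\cong K_C$ and two sections without common zeros. Let $C$ be the hyperelliptic curve $y^2=P_8(x)$ of genus $3$, with $P_8$ of degree $8$ and simple zeros; let $\psi:C\to\mathbb P^1$ be the double cover, $L=\psi^*\mathcal O(1)$, and $s=(s_0,s_1)^T$ the pulled back homogeneous coordinates. Consider $dx/y$. At a branch point $y$ is a coordinate and $dx/y=2\,dy/P_8'(x)$ is nonzero. At the two points $\infty_\pm$ put $x=1/t$, $y=v/t^4$ with $v\ne0$; then $dx/y=-t^2dt/v$. So the divisor is $2(\infty_++\infty_-)=2\psi^*(\infty)$, and $K_C\cong L^2$.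

**Step 3. The threefold.** This step forms the quotient and shows it is compact. Let $\pi:E=\mathrm{Tot}(L\oplus L)\to C$. For $\lambda\in\Lambda_0$, $\lambda s$ is a holomorphic section of $L\oplus L$, and $\Lambda_0$ acts on $E$ by the holomorphic automorphisms $v\mapsto v+\lambda s(\pi(v))$. By (1) the map $C\times\mathbb H\to E$, $(p,q)\mapsto q\,s(p)$, is a diffeomorphism, and it turns this action into translation of $\mathbb H$ by $\Lambda_0$. So the action is free and properly discontinuous, and $X_0=E/\Lambda_0$ is a compact connected complex threefold with a holomorphic submersion $f:X_0\to C$ whose fibres are complex tori.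

**Step 4. The canonical bundle is trivial.** This step writes down the volume form. Fix $L^2\cong K_C$. For a local frame $e$ of $L$ let $\kappa$ be the local $1$-form corresponding to $e^2$, write $v=(w_1e,w_2e)$ and put $\Omega=\kappa\wedge dw_1\wedge dw_2$. If $e'=he$, then $\kappa'=h^2\kappa$ and $w_i'=h^{-1}w_i$, so $dw_i'=h^{-1}dw_i+w_i\,d(h^{-1})$. The last term is a multiple of a $1$-form from $C$ and is killed by $\kappa$; hence $\Omega'=\Omega$. Under $w\mapsto w+b(z)$, $z$ a coordinate on $C$, $dw_i$ changes by a multiple of $dz$, again killed by $\kappa$. So $\Omega$ descends to a nowhere vanishing $3$-form on $X_0$.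

**Step 5. The structure.** This step concludes. Let $0\ne\omega\in H^0(C,K_C)$; it has zeros since $\deg K_C=4$. Let $A$ be a complex torus of dimension $n-3$ (a point if $n=3$), $X=X_0\times A$, and let $\phi$ be the pullback of $\omega$ to $X$. Then $K_X$ is trivial, and $\phi$ is a nonzero holomorphic $1$-form with a zero. As a structure $R^1(X)\to(\mathbb C^n)^*$ it is of affine type, and its Killing fields preserve it. By Lemma 1 it is not locally homogeneous. This proves Theorem A. $\blacksquare$

## 5. Affine coordinates hidden in the quotient

The form $\phi$ just used is not rigid: away from its zeros it is $dz_1$ in suitable coordinates (it is closed), and $n\ge3$. To get rigidity we look for a connection.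

On $X_0$ put $u=s_1/s_0$ and $Y=v/s_0\in\mathbb C^2$. Translation by $\lambda s$ becomes
$$(u,Y)\mapsto\big(u,\;Y+\lambda(1,u)^T\big),$$
which is an affine transformation of $\mathbb C^3$. So $F=(u,Y)$ is well defined on $X_0$ up to affine maps, and where $F$ is a local biholomorphism it pulls back the flat connection of $\mathbb C^3$ to a well-defined connection $\nabla$. Its Christoffel symbols satisfy
$$\partial_i\partial_jF^l=\sum_m\Gamma^m_{ij}\,\partial_mF^l ,\tag{2}$$
that is, the $dF^l$ are parallel.

This does not give a holomorphic connection on all of $X_0$. Near a branch point choose a coordinate $p$ with $u=u_0+p^2$; then (2) reads $2=\Gamma^p_{pp}\cdot2p$, so $\Gamma^p_{pp}=1/p$. Near a simple zero of $s_0$ choose $p$ with $u=1/p$; then $\Gamma^p_{pp}=u''/u'=-2/p$. So $\nabla$ has poles along certain fibres of $f$.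

The way past this is to record not $\nabla$ but $\sigma\otimes\nabla$, where $\sigma$ is a tensor vanishing to high order on the bad fibres; then the poles are cleared and the values lie in a vector space. The zeros of $\sigma$ destroy local homogeneity, by Lemma 1. The price is that at a zero of $\sigma$ the structure may vanish, while rigidity is a statement about jets at such points too. There we use $F$ itself: if $F$ is holomorphic near the point, even with degenerate Jacobian, then a symmetry $g$ satisfies $F\circ g=\mathsf AF+\mathsf b$, and the order of vanishing of the Jacobian limits the jets of $g$, as for $z^m\,dz$. Where $F$ has poles we change $F$ by choosing another basis of $\mathrm{span}(s_0,s_1)$.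

For part (ii) a curve as base will not do: if $K_B\cong L^2$ with $L$ of positive degree, then $B$ has genus $\ge2$, and $\pi_1(X)\to\pi_1(B)$ is onto for a bundle with connected fibres. So the construction has to work over higher dimensional $B$. It must also be twisted so that $\pi_2(B)$ kills the fundamental group of the fibre, since $X_0$ is diffeomorphic to $C\times(\mathbb R/\mathbb Z)^4$. The twist uses line bundles $N_i$.

## 6. Twisted torus bundles and their rigid structures: Theorem B

### 6.1. The manifolds

**Data.** Let $B$ be a connected projective manifold of dimension $r\ge1$ and $\psi=(\psi_1,\dots,\psi_r):B\to(\mathbb P^1)^r$ holomorphic and surjective. Put $L_j=\psi_j^*\mathcal O(1)$ and let $s^{(j)}=(s^{(j)}_0,s^{(j)}_1)^T$ be the pulled back homogeneous coordinates. Assume $K_B\cong\bigotimes_jL_j^2$. Let $N_1,\dots,N_{4r}$ be line bundles on $B$ and $A=\mathbb C^k/\Pi$ a complex torus, $k\ge0$.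

**Step 1. Gluing.** This step builds $X$. Put $V=\bigoplus_jL_j^{\oplus2}$ and $\Lambda=\Lambda_0^r\subset\mathbb H^r\subset M_2(\mathbb C)^r$, with $\mathbb Z$-basis $\lambda_1,\dots,\lambda_{4r}$. For $\lambda=(\lambda^{(j)})\in M_2(\mathbb C)^r$ let $\lambda s=(\lambda^{(j)}s^{(j)})_j\in H^0(B,V)$. By (1), $\mathbb H^r\to V_p$, $q\mapsto qs(p)$, is an $\mathbb R$-isomorphism for each $p$, so as in Section 4 $V/\Lambda\to B$ is a holomorphic family of complex tori.

Take a cover $\{U_\alpha\}$ of $B$ all of whose finite intersections are contractible or empty, and frames $n_{i,\alpha}$ of $N_i$ on $U_\alpha$ with $n_{i,\beta}=g^i_{\alpha\beta}n_{i,\alpha}$. Then $g^i_{\alpha\gamma}=g^i_{\alpha\beta}g^i_{\beta\gamma}$. Choose $h^i_{\alpha\beta}=\frac1{2\pi i}\log g^i_{\alpha\beta}$ with $h^i_{\beta\alpha}=-h^i_{\alpha\beta}$. On triple intersections $c^i_{\alpha\beta\gamma}=h^i_{\alpha\beta}+h^i_{\beta\gamma}+h^i_{\gamma\alpha}$ is an integer constant, and $(c^i_{\alpha\beta\gamma})$ is a cocycle representing $\pm c_1(N_i)$. Glue the pieces $V|_{U_\alpha}/\Lambda$ by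
$$[v]_\beta\sim\Big[v+\sum_ih^i_{\alpha\beta}\,\lambda_is\Big]_\alpha .\tag{3}$$
Going from $\gamma$ to $\beta$ to $\alpha$ instead of from $\gamma$ to $\alpha$ changes the translation by $\sum_ic^i_{\alpha\beta\gamma}\lambda_is$ with $\sum_ic^i_{\alpha\beta\gamma}\lambda_i\in\Lambda$, so the gluing is consistent. The result is a compact connected complex manifold $f:X\to B$ with torus fibres. Put $X^+=X\times A$, of dimension $n=3r+k$, and write $f$ also for $X^+\to B$.

**Step 2. The canonical bundle of $X^+$ is trivial.** This step repeats Step 4 of Section 4. For local frames $e_j$ of $L_j$ let $w^{(j)}_1,w^{(j)}_2$ be the fibre coordinates and $\kappa$ the local generator of $K_B$ corresponding to $\prod_je_j^2$. Consider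
$$\kappa\wedge\bigwedge_j\big(dw^{(j)}_1\wedge dw^{(j)}_2\big)\wedge da_1\wedge\dots\wedge da_k .$$
If $e_j'=h_je_j$, then $\kappa'=\prod_jh_j^2\,\kappa$, while $dw'^{(j)}_\varepsilon=h_j^{-1}dw^{(j)}_\varepsilon$ modulo forms from $B$, which $\kappa$ (of top degree on $B$) kills. Fibrewise translations by functions on $B$ also change $dw^{(j)}_\varepsilon$ only by forms from $B$. So the form is global and nowhere zero.

**Step 3. Topology of $X$.** This step identifies the smooth bundle $X\to B$. Use $q\mapsto qs(p)$ to identify $V_p$ with $\mathbb H^r\cong\mathbb R^{4r}$, where $\Lambda$ becomes $\mathbb Z^{4r}$. The numbers $h^i_{\alpha\beta}(p)$ are complex, so (3) need not be translation by $\sum h^i\lambda_i$; it is translation by the smooth function $\theta_{\alpha\beta}:U_\alpha\cap U_\beta\to\mathbb H^r$ defined by $\theta_{\alpha\beta}(p)s(p)=\sum_ih^i_{\alpha\beta}(p)\lambda_is(p)$. By injectivity of $q\mapsto qs(p)$,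
$$\theta_{\alpha\beta}+\theta_{\beta\gamma}+\theta_{\gamma\alpha}=\sum_ic^i_{\alpha\beta\gamma}\lambda_i .$$
So $X$ is a smooth principal $\mathbb R^{4r}/\mathbb Z^{4r}$-bundle over $B$ with characteristic class $\pm(c_1(N_i))_i\in H^2(B,\mathbb Z)^{4r}$.

### 6.2. The flat connection and its poles

Make a choice $c$ of the following: for each $j$ a basis $\xi^{(j)}_0,\xi^{(j)}_1$ of $\mathrm{span}(s^{(j)}_0,s^{(j)}_1)$; for each $i$ a nonzero meromorphic section $\tau^i$ of $N_i$. Put $u_j=\xi^{(j)}_1/\xi^{(j)}_0$ and write $\tau^i=t^i_\alpha n_{i,\alpha}$ on $U_\alpha$, so $t^i_\alpha=g^i_{\alpha\beta}t^i_\beta$.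

**Step 1. The multivalued map $F$.** This step generalizes $(u,Y)$ of Section 5, with logarithms undoing the twist (3). Let
$$\tilde v=v_\alpha-\frac1{2\pi i}\sum_i\log t^i_\alpha\;\lambda_is,\qquad F=\Big(u_1,\dots,u_r;\ \tilde v^{(j)}_\varepsilon/\xi^{(j)}_0;\ a_1,\dots,a_k\Big),$$
with $1\le j\le r$, $\varepsilon=1,2$. We have $\log t^i_\alpha=\log t^i_\beta+2\pi i\,h^i_{\alpha\beta}$ modulo $2\pi i\mathbb Z$, and by (3) $v_\alpha=v_\beta+\sum_ih^i_{\alpha\beta}\lambda_is$ modulo $\Lambda s$. The $h$-terms cancel, so $\tilde v$ is well defined modulo $\Lambda s$. Since $s^{(j)}_0,s_1^{(j)}$ are combinations of $\xi^{(j)}_0,\xi_1^{(j)}$, the components of $\lambda^{(j)}s^{(j)}/\xi^{(j)}_0$ are affine functions of $u_j$, which is itself a component of $F$; and $a$ is defined up to constants. Hence $F$ is well defined up to affine transformations of $\mathbb C^n$.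

**Step 2. Where $F$ is a local biholomorphism.** This step defines the bad set $E$. Let
$$W=\bigwedge_j\big(\xi^{(j)}_0d\xi^{(j)}_1-\xi^{(j)}_1d\xi^{(j)}_0\big)=\prod_j(\xi^{(j)}_0)^2\,du_1\wedge\dots\wedge du_r\ \in H^0\Big(B,K_B\otimes\bigotimes_jL_j^2\Big).$$
(Writing $\xi^{(j)}_\nu=f_\nu e_j$, each factor is $(f_0df_1-f_1df_0)\,e_j^2$, which is independent of the frame.) Since $\psi$ is surjective and $\dim B=r$, $\psi$ is somewhere a local biholomorphism, so $W\not\equiv0$. Put
$$E=\Big\{W\prod_j\xi^{(j)}_0=0\Big\}\cup\bigcup_i\mathrm{supp}\,\mathrm{div}(\tau^i).$$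
This is a hypersurface, nonempty because $\xi^{(1)}_0$ has zeros ($\psi$ is surjective). Let $p=(p_1,\dots,p_r)$ be coordinates on a small $U\subset B$ (contained in some $U_\alpha$), and put $k_j=e_j/\xi^{(j)}_0$. In the coordinates $(p,w,a)$,
$$F_{j,\varepsilon}=w^{(j)}_\varepsilon k_j-\frac1{2\pi i}\sum_i\log t^i\;a^i_{j\varepsilon}(u_j)\quad\text{with } a^i_{j\varepsilon}\text{ affine},\qquad \det DF=\pm\det\Big(\frac{\partial u}{\partial p}\Big)\prod_jk_j^2 ,\tag{4}$$
because the matrix $DF$ is block triangular. Over $B\setminus E$ everything is holomorphic and the determinant is nonzero. So over $B\setminus E$, $F$ is locally biholomorphic, and pulling back the flat connection gives a holomorphic torsion-free affine connection $\nabla$ on $f^{-1}(B\setminus E)$; the ambiguity of $F$ does not matter because affine maps preserve the flat connection.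

**Lemma 2.** In coordinates $(p,w,a)$ over small $U\subset B$, the Christoffel symbols of $\nabla$ are polynomials in $w$ whose coefficients are meromorphic functions of $p\in U$ with poles in $E$.

*Proof.* We solve (2). The components $u_j$ depend on $p$ only, so $\partial_{p_i}\partial_{p_l}u_j=\sum_m\Gamma^{p_m}_{p_ip_l}\partial_{p_m}u_j$, while for other lower indices the left side is $0$. As $\partial u/\partial p$ is invertible off $E$, the $\Gamma^{p}_{pp}$ are the entries of $(\partial u/\partial p)^{-1}\partial^2u$, meromorphic with poles in $E$, and $\Gamma^p_{**}=0$ for all other lower indices. The components $a$ of $F$ give $\Gamma^a_{**}=0$. For the components $F_{j,\varepsilon}$ we use (4); note that $k_j$ is meromorphic with poles in $E$ and $k_j^{-1}$ is holomorphic. No second derivative of $F$ involving an $a$-direction is nonzero, so all symbols with a lower index $a$ vanish. For two lower indices $w$ the left side of (2) is $0$ and $\Gamma^p_{ww}=0$, so $\Gamma^w_{ww}=0$. For lower indices $p_i$, $w^{(j')}_{\varepsilon'}$ we get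
$$\delta_{jj'}\delta_{\varepsilon\varepsilon'}\,\partial_ik_j=\Gamma^{w^{(j)}_\varepsilon}_{p_i\,w^{(j')}_{\varepsilon'}}k_j .$$
For lower indices $p_i,p_l$, with $\mathcal D_{il}=\partial_i\partial_l-\sum_m\Gamma^{p_m}_{p_ip_l}\partial_m$,
$$\Gamma^{w^{(j)}_\varepsilon}_{p_ip_l}=k_j^{-1}\,\mathcal D_{il}F_{j,\varepsilon}.$$
The only worry is the logarithm in $F_{j,\varepsilon}$. But $\mathcal D_{il}$ annihilates constants and, by the first equation, $u_1,\dots,u_r$; so it annihilates every $a$ affine in $u$. By the Leibniz rule for a second order operator without zeroth order term,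
$$\mathcal D_{il}(a\log t)=a\,\mathcal D_{il}\log t+\partial_ia\,\partial_l\log t+\partial_la\,\partial_i\log t .$$
Only derivatives of $\log t$ occur, and $\partial\log t=\partial t/t$ is meromorphic with poles in $E$. Finally $\mathcal D_{il}(w\,k_j)=w\,\mathcal D_{il}k_j$. $\square$

### 6.3. Clearing the poles

**Step 1. A tensor vanishing on $f^{-1}(E)$.** This step finds $\sigma$ with $\sigma\Gamma$ holomorphic. By Lemma 2 and compactness of $B$ there is $m\ge1$ such that $e^m\Gamma$ is holomorphic for every local reduced equation $e$ of $E$. (A holomorphic change of coordinates changes $\Gamma$ linearly up to a holomorphic term, so the choice of charts is irrelevant.) The set $\psi(E)$ is analytic by Remmert's theorem, of dimension $<r$, and algebraic by Chow's theorem. So there are $d\ge1$ and a nonzero multihomogeneous form $\eta_0$ of multidegree $(2d,\dots,2d)$ vanishing on it. Put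
$$\eta=(\eta_0\circ\psi)^m\in H^0\Big(B,\bigotimes_jL_j^{2dm}\Big)=H^0(B,K_B^{dm}),\qquad \sigma=f^*\eta\in H^0\big(X^+,(\Lambda^rT^*X^+)^{\otimes dm}\big).$$
Since $\psi$ is surjective, $\eta\not\equiv0$. Since $\eta_0\circ\psi$ vanishes on $E$, $\eta$ is divisible locally by $e^m$. As $f$ is a submersion, $\sigma$ vanishes exactly on $f^{-1}(\eta=0)\supseteq f^{-1}(E)\ne\emptyset$. All products $\sigma_I\Gamma^l_{ij}$ of components are holomorphic.

**Step 2. The structure $\phi_c$.** This step turns $\sigma\otimes\nabla$ into a structure of affine type. Let $Q=\mathbb C\oplus(\mathbb C^{n*}\otimes\mathbb C^{n*}\otimes\mathbb C^n)$. For $\gamma\in D^2$ put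
$$\gamma^*(c,\Gamma)=\Big(c,\ (D\gamma^{-1})^l_m\big(c\,\partial_i\partial_j\gamma^m+\Gamma^m_{ab}\,\partial_i\gamma^a\,\partial_j\gamma^b\big)\Big),$$
derivatives at $0$, $D\gamma^{-1}$ the inverse matrix of $D\gamma$, repeated indices summed. For $c=1$ this is the rule for pulling back Christoffel symbols: if $F$ satisfies (2) then
$$\partial_i\partial_j(F\circ\gamma)=\partial_mF\,\big(\Gamma^m_{ab}\partial_i\gamma^a\partial_j\gamma^b+\partial_i\partial_j\gamma^m\big)$$
and $\partial_l(F\circ\gamma)=\partial_mF\,\partial_l\gamma^m$. The formula is linear in $(c,\Gamma)$, so $(\gamma\delta)^*=\delta^*\gamma^*$ holds for $c=1$, then by scaling for $c\neq0$, then by density for all $c$. Thus $Q$ is an algebraic representation of $D^2$, with $\gamma$ acting by $(\gamma^{-1})^*$. Let $T_0=(\Lambda^r\mathbb C^{n*})^{\otimes dm}$ and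
$$\phi_c(j^2_0\varkappa)=(\varkappa^*\sigma)(0)\otimes\big(1,\Gamma^{\varkappa^*\nabla}(0)\big)\in T_0\otimes Q .$$
In coordinates on $X^+$ this involves $\sigma$ and $\Gamma$ only through $\sigma_I$ and $\sigma_I\Gamma^l_{ij}$, so it extends holomorphically from the part of $R^2(X^+)$ over $f^{-1}(B\setminus E)$ to all of $R^2(X^+)$, and equivariance extends by continuity. So $\phi_c$ is a holomorphic geometric structure of affine type.

**Step 3. What its symmetries preserve.** This step extracts the two facts used later. The projection $Q\to\mathbb C$, $(c,\Gamma)\mapsto c$, is invariant, so $T_0\otimes Q\to T_0$ is equivariant and maps $\phi_c$ to $\sigma$. Hence a local biholomorphism preserving $\phi_c$ preserves $\sigma$, and where $\sigma\ne0$ it preserves $\nabla$.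

### 6.4. Enough choices

For each $p\in B$ there is a choice $c$ with $\xi^{(j)}_0(p)\ne0$ for all $j$ and with all $\tau^i$ regular and nonzero at $p$: the sections $s^{(j)}_0,s^{(j)}_1$ have no common zero, and $N_i$ is a quotient of two very ample line bundles ($B$ is projective), so one may take the quotient of two sections not vanishing at $p$. For this choice there is a connected neighbourhood $U_p$ on which, after fixing branches of $\log t^i$, $F$ is holomorphic on $V|_{U_p}\times\mathbb C^k$. By (4) its Jacobian is $\pm\det(\partial u/\partial p)\prod k_j^2$, whose zero set is the preimage of a nowhere dense analytic subset of $U_p$, since $W\not\equiv0$. By compactness finitely many choices $c_1,\dots,c_q$ suffice for all $p$. Write $\sigma_a,\nabla_a,E_a$ for the objects belonging to $c_a$, and put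
$$\phi=(\phi_{c_1},\dots,\phi_{c_q}),$$
a structure of affine type and order $2$. Since $V|_{U_p}\times\mathbb C^k\to f^{-1}(U_p)$ is a covering, we have:

$$\begin{aligned}&\text{every point of }X^+\text{ has a connected coordinate neighbourhood }U\text{ with, for some }a,\\ &\text{a holomorphic }F:U\to\mathbb C^n\text{ such that }J=\det DF\not\equiv0\text{ and}\\ &\nabla_a=F^*(\text{flat})\text{ on }U\cap\{J\ne0\}\setminus f^{-1}(E_a).\end{aligned}\tag{5}$$

The structure $\phi$ is not locally homogeneous: each $\sigma_a$ is a nonzero holomorphic tensor with zeros, preserved by the flows of Killing fields of $\phi$, so Lemma 1 applies.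

### 6.5. Rigidity

Write $\mathrm{ord}_x$ for the order of vanishing at $x$; for a vector valued function it is the minimum over the components.

**Lemma 3.** Let $\mathcal W$ be a finite-dimensional space of holomorphic functions on a connected complex manifold $U$, and $K\subset U$ compact. There is $l$ with $\mathrm{ord}_xw\le l$ for all $x\in K$ and $0\ne w\in\mathcal W$.

*Proof.* Let $\mathbb S$ be the unit sphere of $\mathcal W$ for some norm. The sets $\{(x,w)\in K\times\mathbb S:\mathrm{ord}_xw>l\}$ are closed, being given by the vanishing of derivatives, hence compact. They decrease with $l$, and their intersection is empty by the identity theorem. So one of them is empty. $\square$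

**Proposition 4.** The structure $\phi$ of Section 6.4 is rigid.

*Proof.* **Step 1. The choice of $l$.** This step fixes the order of jets. Cover $X^+$ by finitely many compact sets $K_i\subset U_i$ with $(U_i,F_i)$ as in (5), and let $J_i=\det DF_i$. Let $l\ge1$ be at least all the bounds of Lemma 3 on $K_i$ for $\mathcal W_i=\mathrm{span}(1,F_i^1,\dots,F_i^n)$ and for $\mathbb C\cdot J_i$. Let $h,h'$ preserve $\phi$ on a connected open set, with equal $l$-jets at $x$. Then $g=h'^{-1}\circ h$ is a germ at $x$ preserving $\phi$, with the $l$-jet of the identity. Take $i$ with $x\in K_i$, drop the index $i$, and take a small coordinate ball $\mathcal V\ni x$ with $\mathcal V\cup g(\mathcal V)\subset U$.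

**Step 2. $g$ is affine as seen by $F$.** This step proves $F\circ g=\mathsf AF+\mathsf b$ on $\mathcal V$. Let
$$\mathcal V'=\{y\in\mathcal V:\ \sigma_a(y)\ne0,\ J(y)\ne0,\ J(g(y))\ne0\}.$$
None of the three conditions fails identically, so $\mathcal V'$ is the complement of a proper analytic subset of a ball, hence dense and connected. For $y\in\mathcal V'$ also $\sigma_a(g(y))\neq0$, because $g$ preserves $\sigma_a$. As $\sigma_a$ vanishes on $f^{-1}(E_a)$, both $y$ and $g(y)$ lie outside $f^{-1}(E_a)$, where $\nabla_a=F^*(\text{flat})$, and $g$ preserves $\nabla_a$ near $y$. So near $F(y)$ the map $F\circ g\circ F^{-1}$ preserves the flat connection; by (2) its second derivatives vanish, so it is affine. Thus $F\circ g=\mathsf A_yF+\mathsf b_y$ near $y$, with $(\mathsf A_y,\mathsf b_y)$ unique since $F$ is a local biholomorphism at $y$. It is locally constant in $y$, so constant on the connected set $\mathcal V'$, and by density $F\circ g=\mathsf AF+\mathsf b$ on $\mathcal V$.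

**Step 3. $F\circ g=F$.** This step uses the first bound. The components of $(\mathsf A-1)F+\mathsf b$ lie in $\mathcal W$. Near $x$ they equal those of $F\circ g-F$, which vanish at $x$ to order $\ge l+1$ because $g$ has the $l$-jet of the identity. By the choice of $l$ they are identically zero.

**Step 4. $g$ is the identity.** This step uses the second bound. Write $g=\mathrm{id}+\mathsf u$ in the coordinates and suppose $\mathsf u\not\equiv0$, vanishing at $x$ to order exactly $N\ge l+1$. Taylor expansion gives
$$0=F(y+\mathsf u)-F(y)=DF(y)\,\mathsf u+R,\qquad \mathrm{ord}_xR\ge2N .$$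
Multiply by the adjugate of $DF$: $J\mathsf u=-\mathrm{adj}(DF)R$. The left side has order $\mathrm{ord}_xJ+N$, the right side order at least $2N$. So $N\le\mathrm{ord}_xJ\le l$, a contradiction. Hence $g=\mathrm{id}$ near $x$, so $h=h'$ near $x$, and everywhere on their connected domain by the identity theorem. $\square$

### 6.6. Part (i): the genus three curve again

Take $r=1$, $B=C$ and $\psi$ as in Section 4, all $N_i$ trivial, and $k=n-3$. The requirements of Section 6.1 were checked there. So $X^+$ has dimension $n$, trivial canonical bundle, and carries the structure $\phi$ of Section 6.4, rigid by Proposition 4 and not locally homogeneous. This proves Theorem B(i).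

### 6.7. Part (ii): a simply connected base surface

Take $r=2$, $k=0$. In $Y=\mathbb P^1_x\times\mathbb P^1_y\times\mathbb P^1_t$ let
$$S=\{A(x)B(y)\,t_0^2+Q(x,y)\,t_0t_1+A'(x)B'(y)\,t_1^2=0\},$$
where $A,A'$ are quartic forms in $x$ having together $8$ distinct zeros, $B,B'$ are quartic forms in $y$ each with simple zeros, and $Q$ is a general form of bidegree $(4,4)$.

**Step 1. $S$ is smooth.** This step checks smoothness off and on the base locus. Consider the linear system spanned by $ABt_0^2+A'B't_1^2$ and all $Qt_0t_1$. Since the forms $Q$ have no common zero, the base locus is $\{t_1=0,\,AB=0\}\cup\{t_0=0,\,A'B'=0\}$. By Bertini a general member is smooth off it. At a base point with $t_1=0$ set $t_0=1$, $t=t_1$: the differential of $AB+Qt+A'B't^2$ at $t=0$ is $d(AB)+Q\,dt$. If exactly one of $A,B$ vanishes there, then $d(AB)\ne0$ because the zeros are simple. If $A=B=0$ (sixteen points), the differential is $Q\,dt\ne0$ for general $Q$. The case $t_0=0$ is the same with $A',B'$.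

**Step 2. $S$ satisfies the requirements of Section 6.1.** $S$ is a smooth ample divisor of multidegree $(4,4,2)$ in the simply connected projective threefold $Y$. By the Lefschetz hyperplane theorem $S$ is connected and $\pi_1(S)=1$. By adjunction and $K_Y=\mathcal O(-2,-2,-2)$ we get $K_S\cong\mathcal O(2,2,0)|_S$. For the projection $\psi:S\to\mathbb P^1_x\times\mathbb P^1_y$ this says $K_S\cong L_1^2\otimes L_2^2$. And $\psi$ is surjective, because a binary quadratic form in $(t_0,t_1)$ always has a zero.

**Step 3. Eight independent classes.** This step finds the $4r=8$ line bundles. For the zeros $a_1,\dots,a_4$ of $A$ and $a'_1,\dots,a_4'$ of $A'$, the curves $\{x=a_i,\ t_1=0\}$ and $\{x=a'_i,\ t_0=0\}$ lie on $S$. They are $8$ smooth rational curves, pairwise disjoint since their $x$-values are distinct. For each such curve $D$, only $y$ varies, so $K_S\cdot D=2$, and $-2=D^2+K_S\cdot D$ gives $D^2=-4$. Disjoint curves of negative self-intersection have linearly independent classes.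

Since $H_1(S,\mathbb Z)=0$, $H^2(S,\mathbb Z)=\mathrm{Hom}(H_2(S,\mathbb Z),\mathbb Z)$ is torsion-free. By the exponential sequence $H^2(S,\mathbb Z)/NS(S)$ embeds in $H^2(S,\mathcal O)$, so it is torsion-free, i.e. $NS(S)$ is saturated. Hence the saturation $M$ of the span of the $8$ classes lies in $NS(S)$. It is free of rank $8$; let $c_1,\dots,c_8$ be a basis and $N_i$ line bundles with $c_1(N_i)=c_i$. Since $M$ is saturated, it is a direct summand of $\mathrm{Hom}(H_2(S,\mathbb Z),\mathbb Z)$. So the $c_i$ are part of a basis of this dual group, and
$$(c_1,\dots,c_8):H_2(S,\mathbb Z)\to\mathbb Z^8\quad\text{is surjective.}\tag{6}$$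
(The saturation is what makes (6) surjective, rather than only of finite index.)

**Step 4. $X$ is simply connected.** This step uses the exact sequence
$$\pi_2(S)\to\pi_1(\mathbb R^8/\mathbb Z^8)=\mathbb Z^8\to\pi_1(X)\to\pi_1(S)=1 .$$
The first map is, up to sign, evaluation of the characteristic class. Indeed, pull the bundle back by a map $S^2\to S$; it is trivial over the two hemispheres, and is described by a transition loop in $\mathbb R^8/\mathbb Z^8$ along the equator. The class of this loop in $\mathbb Z^8$ is, up to sign and component by component, the degree of the characteristic class. It is also, up to sign, the boundary of the sphere: lift one hemisphere by its constant section and read the boundary in the trivialization over the other. By Hurewicz $\pi_2(S)\cong H_2(S,\mathbb Z)$, so by Step 3 of Section 6.1 and (6) the first map is onto, and $\pi_1(X)=1$.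

So $X$ is a simply connected compact $6$-fold with trivial canonical bundle. By Section 6.4 and Proposition 4 it carries a structure of affine type that is rigid and not locally homogeneous. This proves Theorem B. $\blacksquare$

## 7. Zeros of tensors decide local homogeneity: Theorem C

**(H) implies (T).** A tensor field is a structure of affine type, preserved by its own Killing fields; apply Lemma 1.

**(T) implies (H).** Let $\phi:R^k(X)\to Z$ be of affine type. The task is to produce Killing fields, that is, to solve a linear partial differential equation. The plan is to use (T) to show that $\phi$ together with its derivatives takes values in single orbits. This makes all the bundles of formal solutions have constant rank; then formal solutions exist, and a convergence theorem finishes.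

An affine variety with algebraic action of a linear algebraic group embeds equivariantly as a closed subvariety of a finite-dimensional algebraic representation. So we may assume that $\phi$ takes values in a representation $V$ of $D^k$; this changes neither the Killing fields nor the conclusion.

**Step 1. Jets of $\phi$.** This step packages the derivatives of $\phi$ as an equivariant map. Let $t_y$ be translation by $y$ in $\mathbb C^n$. For $r=j^{k+l}_0\varkappa$ let
$$\phi^{(l)}(r)\in V^{(l)}:=J^l_0(\mathbb C^n,V)$$
be the $l$-jet at $y=0$ of $y\mapsto\phi(j^k_0(\varkappa\circ t_y))$. For $\gamma\in D^{k+l}$ put $\gamma_y=t_{-\gamma(y)}\,\gamma\,t_y$, which fixes $0$. Then $\varkappa\gamma t_y=\varkappa t_{\gamma(y)}\gamma_y$, so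
$$\phi(j^k_0(\varkappa\gamma t_y))=(j^k\gamma_y)^{-1}\,\phi(j^k_0(\varkappa t_{\gamma(y)})).$$
Accordingly let $\gamma$ act on $\Phi\in V^{(l)}$ from the right by $(\Phi\cdot\gamma)(y)=(j^k\gamma_y)^{-1}\Phi(\gamma(y))$. Since $(\gamma\delta)_y=\gamma_{\delta(y)}\delta_y$, this is an action. It is linear in $\Phi$ and algebraic in $j^{k+l}\gamma$, because the coefficients of $\gamma_y$ are the numbers $\partial^I\gamma(y)/I!$ with $|I|\le k$, whose $l$-jets at $y=0$ are read off from $j^{k+l}\gamma$. Passing to inverses, $V^{(l)}$ is an algebraic representation of $D^{k+l}$, and $\phi^{(l)}:R^{k+l}(X)\to V^{(l)}$ is holomorphic and equivariant.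

**Step 2. (T) for all representations.** This step proves: if $Q$ is an algebraic representation of $D^m$ and $s:R^m(X)\to Q$ is holomorphic, equivariant and zero at one point, then $s\equiv0$. Induct on $\dim Q$; the case $Q=0$ is clear. Let $Q''$ be an irreducible quotient of $Q\ne0$. The kernel $U$ of $D^m\to GL_n(\mathbb C)$ is unipotent, so its fixed space in $Q''$ is nonzero. It is normal, so this fixed space is $D^m$-stable, hence all of $Q''$. So $Q''$ is an irreducible rational $GL_n$-module, and therefore a submodule of some $(\mathbb C^n)^{\otimes p}\otimes(\mathbb C^{n*})^{\otimes q}$. The projection of $s$ to $Q''$ is invariant under $U$, so it descends to $R^m(X)/U=R^1(X)$ and is a holomorphic tensor on $X$. It vanishes at a point, so it is $0$ by (T). Thus $s$ takes values in $\ker(Q\to Q'')$, and induction applies.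

As an example, take the $Q$ of Section 6.3. An equivariant $s=(c,\Gamma)$ vanishing at one point has first entry a function on $X$ with a zero, so $c\equiv0$. Then the action formula shows that $\Gamma$ is a genuine tensor, with a zero, so $\Gamma\equiv0$.

**Step 3. A single orbit.** This step shows that $\phi^{(l)}(R^{k+l}(X))$ is a single $D^{k+l}$-orbit $O_l$. Write $m=k+l$, fix $r_0\in R^m(X)$ and let $O=D^m\phi^{(l)}(r_0)$. The ideal of the Zariski closure $\bar O$ is stable under $D^m$, and it is generated by its elements of degree $\le d$ for some $d$, which form a finite-dimensional $D^m$-stable space $P$. The map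
$$R^m(X)\to P^*,\qquad r\mapsto\big(p\mapsto p(\phi^{(l)}(r))\big),$$
is holomorphic, equivariant and zero at $r_0$; by Step 2 it is zero. So the image of $\phi^{(l)}$ lies in $\bar O$, for every choice of $r_0$. Suppose $O_1\ne O$ is the orbit of another value. Orbits are open in their closures, so $O_1$ lies in the closed set $\bar O\setminus O$, and $\bar O_1\not\supset O$. But the statement just proved, applied to $O_1$, says that $O\subset\bar O_1$, a contradiction.

**Step 4. Constant rank.** This step makes the equations for Killing fields into vector bundles. Fix a coordinate germ $\varkappa_0$ and put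
$$v_l=\phi^{(l)}(j^{k+l}\varkappa_0),\quad H_l=\mathrm{Stab}(v_l)\subset D^{k+l},\quad P_l=(\phi^{(l)})^{-1}(v_l).$$
On each fibre of $R^{k+l}(X)\to X$ the map $\phi^{(l)}$ is an orbit map onto $O_l\cong D^{k+l}/H_l$, hence a submersion onto the locally closed complex submanifold $O_l$. So $P_l$ is a closed submanifold meeting every fibre in one $H_l$-orbit. It maps submersively onto $X$: a lift to $T R^{k+l}(X)$ of a vector on $X$ can be corrected by a vertical vector so as to lie in $\ker d\phi^{(l)}$. Thus $P_l$ is a holomorphic principal $H_l$-bundle. The projections map $v_{l+1}$ to $v_l$, so they map $P_{l+1}\to P_l$ and $H_{l+1}\to H_l$.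

For a local vector field $\xi$ with flow $\exp(t\xi)$ let $\xi^{(m)}$ be its natural lift to $R^m(X)$. For $r=j^m_0\varkappa$ over $x$, $\xi^{(m)}(r)$ is the $m$-jet at $0$ of $\xi\circ\varkappa$. Since $R^m(X)$ is open in the space of $m$-jets at $0$ of maps $\mathbb C^n\to X$, the map
$$J^m(TX)_x\to T_rR^m(X),\qquad j^m_x\xi\mapsto\xi^{(m)}(r),\tag{7}$$
is a linear isomorphism. Put $\mathcal L_\xi\phi=d\phi(\xi^{(k)})$; then $\xi$ is Killing if and only if $\mathcal L_\xi\phi=0$. Differentiating $\phi^{(l)}(j^{k+l}(\exp(t\xi)\circ\varkappa))$ at $t=0$ shows that $d\phi^{(l)}(\xi^{(k+l)}(r))$ is the $l$-jet at $y=0$ of $y\mapsto(\mathcal L_\xi\phi)(j^k_0(\varkappa t_y))$, that is, the $l$-jet of $\mathcal L_\xi\phi$ in the chart $\varkappa$. So with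
$$R_l=\{j^{k+l}_x\xi:\ j^l_x(\mathcal L_\xi\phi)=0\}\subset J^{k+l}(TX),$$
(7) identifies $R_{l,x}$ with $T_rP_l$ for every $r\in P_l$ over $x$. In particular $R_l$ has constant rank. It is the kernel of the holomorphic morphism $J^{k+l}(TX)\to J^l(E_V)$, $j^{k+l}\xi\mapsto j^l(\mathcal L_\xi\phi)$, where $E_V$ is the bundle associated with $V$. So $R_l$ is a holomorphic vector subbundle.

**Definition (prolongation).** View $J^{m+1}(TX)\subset J^1(J^m(TX))$ by $j^{m+1}_x\xi\mapsto j^1_x(j^m\xi)$. The first prolongation of a subbundle $\mathcal R\subset J^m(TX)$ is $\mathcal R_{+1}=J^1(\mathcal R)\cap J^{m+1}(TX)$, and $\mathcal R_{+j}=J^j(\mathcal R)\cap J^{m+j}(TX)$. For a subspace $\mathfrak k\subset S^m\mathbb C^{n*}\otimes\mathbb C^n$ of homogeneous polynomial vector fields, $\mathfrak k_{+1}$ is the space of those of degree $m+1$ all of whose first partial derivatives lie in $\mathfrak k$.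

For instance, if $m=1$ and $\mathfrak k$ is the space of skew matrices, then $\mathfrak k_{+1}=0$: with $\eta^a_{bc}$ symmetric in $b,c$ and skew in $a,b$, six alternating exchanges give $\eta=-\eta$.

If $\mathcal R=\ker\rho$ for a morphism $\rho$ of constant rank, then a $1$-jet $j^1_xs$ lies in $J^1(\mathcal R)$ if and only if $j^1_x(\rho s)=0$. One direction is clear. For the other, split $s=s'+s''$ along $\mathcal R$ and a local complement; $\rho$ is injective on the complement with constant rank, so $j^1_x(\rho s'')=0$ gives $j^1_xs''=0$. Consequently, an element $j^{m+1}_x\xi$ lies in $\mathcal R_{+1}$ exactly when $j^1_x(\rho(j^m\xi))=0$. Applied to $R_l$, where $\rho(j^{k+l}\xi)=j^l(\mathcal L_\xi\phi)$, this gives $R_{l+1}\subset(R_l)_{+1}$. In the same way, splitting along a local complement for $j$-jets shows that $\mathcal R_{+j}$ is the kernel of $j^{m+j}\xi\mapsto j^j(\rho(j^m\xi))$, so $\mathcal R_{+(j+1)}=(\mathcal R_{+j})_{+1}$ as long as $\mathcal R_{+j}$ has constant rank.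

The $R_l$ themselves need not be a good equation, since $R_{l+1}\to R_l$ need not be onto. Take $\phi=w\,dz$ on $\{w\ne0\}\subset\mathbb C^2$, with $k=1$. Then $\mathcal L_\xi\phi=\xi^w\,dz+w\,d\xi^z$, so $R_0$ is given by $\xi^z_w=0$ and $\xi^z_z=-\xi^w/w$. Differentiating the first in $z$ and the second in $w$ yields $\partial_w(\xi^w/w)=0$, a new first order condition $\xi^w_w=\xi^w/w$ satisfied by the image of $R_1$ but not by all of $R_0$. Step 5 passes to these images.

**Step 5. Stabilization.** This step replaces $R_l$ by $\bar R_l$ with surjective projections, and shows that from some $l_0$ on each $\bar R_{l+1}$ is the prolongation of $\bar R_l$.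

*Images.* The images of $H_{l+s}\to H_l$ are closed algebraic subgroups decreasing in $s$, so they stabilize to some $\bar H_l$. Taking $s$ large for $l$ and $l+1$ at once, $\bar H_{l+1}\to\bar H_l$ is onto. For $s\gg0$ the image of $P_{l+s}\to P_l$ meets each fibre in one $\bar H_l$-orbit. It decreases with $s$, and an orbit contained in an orbit equals it; so it is a fixed subset $\bar P_l$. Locally $\bar P_l$ consists of the $\bar H_l$-translates of the image of a holomorphic section of $P_{l+s}$, so it is a reduction of $P_l$ to $\bar H_l$. The maps $P_{l+s}\to\bar P_l$ and $\bar P_{l+1}\to\bar P_l$ are submersions, since they cover the identity of $X$ and are given on fibres by surjective homomorphisms of algebraic groups.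

Let $\bar R_{l,x}\subset R_{l,x}$ correspond under (7) to $T_r\bar P_l$, for $r\in\bar P_l$ over $x$. It does not depend on $r$, since natural lifts are invariant under the structure group. Using a local holomorphic section $r(x)$ of $\bar P_l$, in (7) one sees that $\bar R_l$ is a holomorphic subbundle. The submersions above, and $\bar P_l\to X$, give:

- $\bar R_l=\mathrm{im}(R_{l+s}\to R_l)$ for $s\gg0$;
- $\bar R_{l+1}\to\bar R_l$ is onto;
- $\bar R_l\to TX$ is onto.

Moreover $\bar R_{l+1}\subset(\bar R_l)_{+1}$. Indeed, for $s\gg0$ an element of $\bar R_{l+1}$ comes from $R_{l+s+1}\subset J^1(R_{l+s})$, and $J^1(J^{k+l+s}(TX))\to J^1(J^{k+l}(TX))$ maps $J^1(R_{l+s})$ into $J^1(\bar R_l)$ because $R_{l+s}$ maps into $\bar R_l$.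

*Symbols.* For $l\ge1$ let $\bar g_l=\ker(\bar R_l\to\bar R_{l-1})\subset S^{k+l}T^*X\otimes TX$. Let $r=j^{k+l}_0\varkappa\in\bar P_l$ be over $x$. Under (7), $\bar g_{l,x}$ is the kernel of $T_r\bar P_l\to T\bar P_{l-1}$, which is vertical. It is the image of
$$\mathfrak k_l=\ker(\mathrm{Lie}\,\bar H_l\to\mathrm{Lie}\,\bar H_{l-1})\subset S^{k+l}\mathbb C^{n*}\otimes\mathbb C^n$$
under the infinitesimal action at $r$. For a polynomial vector field $\eta\in\mathfrak k_l$ we have $\varkappa\circ\exp(t\eta)=\exp(t\varkappa_*\eta)\circ\varkappa$, so the corresponding jet is that of $\varkappa_*\eta$, which is the image of $\eta$ under the $1$-frame underlying $r$. Hence $\bar g_{l,x}$ is the image of the fixed space $\mathfrak k_l$ under that $1$-frame.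

The kernel of $(\bar R_l)_{+1}\to\bar R_l$ consists of the elements of $S^{k+l+1}T^*X\otimes TX$ that lie in $T^*X\otimes\bar R_l$, hence in $T^*X\otimes\bar g_l$; that is, it is $(\bar g_l)_{+1}$. From $\bar R_{l+1}\subset(\bar R_l)_{+1}$ we get $\bar g_{l+1}\subset(\bar g_l)_{+1}$. Taking $r\in\bar P_{l+1}$, whose $1$-frame serves for both $l$ and $l+1$, we get $\mathfrak k_{l+1}\subset(\mathfrak k_l)_{+1}$.

*Noetherianity.* Let $S^m\mathbb C^n\otimes\mathbb C^{n*}$ pair with $S^m\mathbb C^{n*}\otimes\mathbb C^n$ by letting $S^m\mathbb C^n$ act as constant coefficient differential operators. For $v\in\mathbb C^n$ and an operator $q$ we have $(vq)(\eta)=q(\partial_v\eta)$, so $\mathfrak k_{+1}=(\mathbb C^n\cdot\mathfrak k^\perp)^\perp$. The inclusion $\mathfrak k_{l+1}\subset(\mathfrak k_l)_{+1}$ becomes $\mathbb C^n\cdot\mathfrak k_l^\perp\subset\mathfrak k_{l+1}^\perp$. So $\bigoplus_{l\ge1}\mathfrak k_l^\perp$ is a graded submodule of the finitely generated module $S^\bullet\mathbb C^n\otimes\mathbb C^{n*}$ over the Noetherian ring $S^\bullet\mathbb C^n$. It has finitely many generators. Hence there is $l_0\ge1$ with $\mathbb C^n\cdot\mathfrak k_l^\perp=\mathfrak k_{l+1}^\perp$,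 i.e. $\mathfrak k_{l+1}=(\mathfrak k_l)_{+1}$, for all $l\ge l_0$. With $r\in\bar P_{l+1}$ as before, $\bar g_{l+1}=(\bar g_l)_{+1}$ at every $x$.

*Conclusion of the step.* Let $l\ge l_0$. Then $(\bar R_l)_{+1}$ maps to $\bar R_l$ with kernel $(\bar g_l)_{+1}=\bar g_{l+1}$, and contains $\bar R_{l+1}$, which maps onto $\bar R_l$ with kernel $\bar g_{l+1}$. So $(\bar R_l)_{+1}=\bar R_{l+1}$. By induction $(\bar R_{l_0})_{+j}=\bar R_{l_0+j}$ for all $j$: all prolongations of $\bar R_{l_0}$ are vector bundles with surjective projections. In other words, $\bar R_{l_0}$ is a formally integrable linear equation.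

**Step 6. Convergence.** This step turns formal solutions into Killing fields. By Goldschmidt (*Existence theorems for analytic linear partial differential equations*, Ann. of Math. 86 (1967), 246–270), for a formally integrable real-analytic linear equation every element of the equation at a point is the jet of an analytic solution near the point. To apply this in the holomorphic setting, work in a coordinate polydisc centred at $x$ and restrict to $\mathbb R^n\subset\mathbb C^n$. At real points, jets of $\mathbb C^n$-valued real-analytic maps are the same as holomorphic jets. Real-analytic sections of $\bar R_{l_0}|_{\mathbb R^n}$ extend to holomorphic sections of $\bar R_{l_0}$, so prolongations agree too, and the restricted equation is formally integrable. A real-analytic solution $\xi$ extends holomorphically. The class of $j^{k+l_0}\xi$ in $J^{k+l_0}(TX)/\bar R_{l_0}$ is holomorphic and vanishes on $\mathbb R^n$, which is totally real of maximal dimension, so it vanishes near $x$; the extension solves the equation.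

Now let $v\in T_xX$. Since $\bar R_{l_0}\to TX$ is onto, choose an element of $\bar R_{l_0,x}$ over $v$ and a solution $\xi$ with that jet at $x$. Then $\xi(x)=v$, and $j^{k+l_0}\xi$ is a section of $\bar R_{l_0}\subset R_{l_0}$, so $\mathcal L_\xi\phi=0$ near $x$. Thus $\xi$ is Killing and $\phi$ is locally homogeneous. This proves Theorem C. $\blacksquare$

## 8. Kähler manifolds and surfaces: Corollary D

By Theorem C it suffices to verify (T).

**Compact Kähler with trivial $K_X$.** This was done in Section 3, with Yau's theorem and Bochner's theorem: all holomorphic tensors are parallel for a Ricci-flat Kähler metric.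

**Dimension 1.** $X$ is an elliptic curve, which is Kähler.

**Dimension 2.** By Kodaira's classification $X$ is a complex torus, a K3 surface or a primary Kodaira surface. Tori are Kähler, and K3 surfaces are Kähler by Siu. It remains to treat a primary Kodaira surface. By Kodaira it is $\mathbb C^2/\Gamma$, where every $\gamma\in\Gamma$ has the form
$$\gamma(z,w)=(z+a,\ w+\bar a z+b),\qquad a=a_\gamma,$$
and $a_\gamma$ takes two $\mathbb R$-independent values. The differential of $\gamma$ is the constant matrix $\exp(\bar aN_0)$ with $N_0=\begin{pmatrix}0&0\\1&0\end{pmatrix}$. So a holomorphic tensor on $X$ is a holomorphic map $\tau:\mathbb C^2\to Q$ to a finite-dimensional space with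
$$\tau\circ\gamma=\exp(\bar a_\gamma N)\,\tau\quad(\gamma\in\Gamma),\tag{8}$$
where $N$, the operator induced by $N_0$ on tensors, is nilpotent. We show that every $\tau$ satisfying (8), for any nilpotent $N$ on any finite-dimensional $Q$, is constant. This gives (T).

**Step 1. Reduction to a scalar function.** This step is an induction on $p$ with $N^p=0$. If $p=1$, then $N=0$ and $\tau$ is $\Gamma$-invariant, so it is a holomorphic map on the compact manifold $X$, hence constant. Let $p\ge2$. Then $N\tau$ satisfies (8) and takes values in $NQ$, on which $N^{p-1}=0$; by induction $N\tau=c$ is constant. By (8) for $N\tau$, $\exp(\bar aN)c=c$ for some $a=a_\gamma\ne0$. Since $\exp(\bar aN)-1$ is $\bar aN$ times an invertible operator, $Nc=0$. So $N^2\tau=0$ and (8) becomes $\tau\circ\gamma=\tau+\bar a_\gamma c$. If $c=0$, then $\tau$ is $\Gamma$-invariant, hence constant. Suppose $c\ne0$, take a linear functional $\ell$ with $\ell(c)=1$, and put $h=\ell\circ\tau$, so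
$$h\circ\gamma=h+\bar a_\gamma\quad(\gamma\in\Gamma).\tag{9}$$

**Step 2. No such $h$ exists.** This step differentiates (9). In the direction $w$: $h_w\circ\gamma=h_w$, so $h_w=\beta$ is constant. In the direction $z$: $h_z\circ\gamma+\bar a_\gamma\,(h_w\circ\gamma)=h_z$, so
$$h_z\circ\gamma=h_z-\bar a_\gamma\beta .$$
Since $(h_z)_w=(h_w)_z=0$, $h_z$ depends on $z$ only; differentiating once more, $h_{zz}\circ\gamma=h_{zz}$, so $h_{zz}=\alpha$ is constant and $h_z=\alpha z+\delta$. Inserting this gives $\alpha a_\gamma+\beta\bar a_\gamma=0$ for all $\gamma$. The map $a\mapsto\alpha a+\beta\bar a$ is $\mathbb R$-linear and vanishes on an $\mathbb R$-basis of $\mathbb C$, so it vanishes identically; $a=1$ and $a=i$ give $\alpha+\beta=0=\alpha-\beta$, so $\alpha=\beta=0$. Then $h=\delta z+\mathrm{const}$, and (9) says $\delta a_\gamma=\bar a_\gamma$ for all $\gamma$. By the same argument $\delta a=\bar a$ for all $a\in\mathbb C$; but $a=1$ gives $\delta=1$ and $a=i$ gives $\delta=-1$. This is a contradiction, so $c=0$ and $\tau$ is constant.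

So (T), and hence (H), holds for every compact connected $X$ with trivial $K_X$ in dimensions $1$ and $2$. By Theorem A the assertion fails in every dimension $n\ge3$. This proves Corollary D. $\blacksquare$
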